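# Products of Hilbert modular eigenforms that are again eigenforms

## 1. Three products over $\mathbb Q$, and a finiteness statement

Let $E_k=-\frac{B_k}{2k}+\sum_{m\ge1}\sigma_{k-1}(m)q^m$ be the Eisenstein series of weight $k$ on $SL_2(\mathbb Z)$, scaled so that the coefficient of $q$ is $1$. The first terms are
$$E_4=\tfrac1{240}+q+9q^2+28q^3+\cdots,\qquad E_8=\tfrac1{480}+q+129q^2+2188q^3+\cdots.$$
Squaring the first series by hand gives
$$120E_4^2=120\Bigl(\tfrac1{57600}+\tfrac{2}{240}q+\bigl(1+\tfrac{18}{240}\bigr)q^2+\bigl(18+\tfrac{56}{240}\bigr)q^3+\cdots\Bigr)=\tfrac1{480}+q+129q^2+2188q^3+\cdots .$$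
The agreement is no accident: the space of forms of weight $8$ is one-dimensional, so $E_8=120E_4^2$. A product of two Hecke eigenforms is an eigenform here because there is no room for anything else.

Next take $\Delta=q-24q^2+\cdots$ of weight $12$. Then $240E_4\Delta=q+(-24+240)q^2+\cdots=q+216q^2+\cdots$. The cusp forms of weight $16$ form a line, so this is again an eigenform. Its second coefficient is that of $\Delta$ plus $1/a_0$, where $a_0=\frac1{240}$ is the constant term of $E_4$.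

Finally try $E_{12}\Delta$. Since $B_{12}=-\frac{691}{2730}$, the constant term of $E_{12}$ is $a_0=\frac{691}{65520}$, and the normalized product is $q+\bigl(-24+\frac{65520}{691}\bigr)q^2+\cdots$. Eigenvalues of Hecke operators at level one are algebraic integers, and $\frac{65520}{691}$ is not one. So $E_{12}\Delta$ is not an eigenform.

The same comparison works for every $k$. If $h=q+b(2)q^2+\cdots$ is a cuspidal eigenform of level one and $g=E_kh$ is an eigenform, then $\hat g=g/a_0$ is normalized and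
$$c(2)=b(2)+\frac1{a_0},\qquad |a_0|=\frac{|B_k|}{2k}=\frac{(k-1)!\,\zeta(k)}{(2\pi)^k}.$$
So $1/a_0$ must be a nonzero integer. But $|a_0|\to\infty$ as $k\to\infty$, so only finitely many $k$ are possible. Constant terms are large, and large constant terms make the product too close to one of its factors.

How far does this go? Replace $\mathbb Q$ by a totally real field $F$ of degree $n$ with ring of integers $\mathcal O_F$, and level one by an arbitrary nonzero integral ideal $\mathfrak n$. A Hilbert modular form of parallel weight $k\ge2$ and level $\mathfrak n$ is an adelic Hilbert modular form of weight $(k,\dots,k)$ for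
$$K_1(\mathfrak n)=\left\{\begin{pmatrix}a&b\\ c&d\end{pmatrix}\in GL_2(\widehat{\mathcal O}_F): c\in\mathfrak n\widehat{\mathcal O}_F,\ d\equiv 1 \bmod \mathfrak n\widehat{\mathcal O}_F\right\},$$
equivalently an $h^+$-tuple of classical forms, one for each narrow ideal class, where $h^+$ is the narrow class number. Products are componentwise. There is a Hecke operator $T(\mathfrak m)$ for every nonzero integral ideal $\mathfrak m$, normalized as in Shimura; for a prime $\mathfrak p\mid\mathfrak n$ it is the operator $U_{\mathfrak p}$.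

**Definition (eigenform, solution).** A *Hecke eigenform of level $\mathfrak n$* is a nonzero form of level $\mathfrak n$ that is an eigenvector of $T(\mathfrak m)$ for every nonzero integral ideal $\mathfrak m$, including those not coprime to $\mathfrak n$. A *solution of $g=f\cdot h$ over $F$* is a triple $(f,h,g)$ of eigenforms of a common level $\mathfrak n$, of parallel integral weights $k_f,k_h\ge2$ and $k_g=k_f+k_h$, with $g=f\cdot h$. Solutions are counted up to rescaling $(af,bh,abg)$ with $a,b\ne0$, and a given triple of functions is counted once, regardless of the level at which it is viewed.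

The level matters in this definition. Over $\mathbb Q$ at level $p$, $E_4$ is not an eigenform: $U_p$ multiplies its constant term by $1$ and its coefficient of $q$ by $1+p^3$. So $E_8=120E_4^2$ is a solution at level $1$ but not at level $p$.

For $F=\mathbb Q$ and full level, Duke and Ghate independently proved that there are exactly $16$ identities. Joshi and Zhang ("Eigenform Product Identities For Hilbert Modular Forms", arXiv:1505.01538 (2015)) treated all real quadratic fields at full level and weights $2$ or greater: the product of two eigenforms is an eigenform only for finitely many real quadratic fields and finitely many weights, and for $\mathbb Q(\sqrt5)$ there are exactly two such identities. That paper is the source of the following conjecture: for fixed degree $n$ there are only finitely many solutions over all totally real fields of degree $n$, all levels and all integral weights $2$ or greater. The conjecture is true.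

**Theorem 1.** For every $n\ge1$ there are only finitely many solutions $g=f\cdot h$ (all totally real $F$ of degree $n$, all levels $\mathfrak n$, all weights $\ge2$).

**Theorem 2.** Among all totally real fields of all degrees there are only finitely many solutions in which $g$ is a cusp form (any level), and only finitely many solutions of full level $\mathfrak n=\mathcal O_F$.

Sections 2–12 prove Theorem 1, and Section 13 proves Theorem 2. For Theorem 1 we use as inputs Shimura's formal Hecke relations, the functional equation of Hecke $L$-functions, the class number formula, strong approximation, Chebotarev's theorem, the Hermite–Minkowski theorem, Chebyshev's bound, and the Ramanujan bound (R) stated in Section 6.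

## 2. Forms on $GL_2(\mathbb A_f)$ and their Fourier coefficients

Let $\mathbb A_f$ be the finite adeles of $F$, $|\cdot|$ the finite idele norm, $d$ the discriminant, $\mathfrak d$ the different, and $\delta$ an idele with ideal $(\delta)=\mathfrak d$. We write $\xi\gg0$ if $\xi\in F$ is totally positive and $F^+$ for the group of such $\xi$; then $|\xi|=N(\xi)^{-1}$. The symbol $N$ denotes the norm of elements and of ideals, and the product of coordinates on $\mathbb C^n$. Let $\mathrm{div}(\mathfrak m)$ be the number of divisors of $\mathfrak m$; since $i+1\le2^i$, we have $\mathrm{div}(\mathfrak m)\le N\mathfrak m$. Put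
$$\gamma_k=\Gamma(k)/(2\pi)^k,\qquad n_b=\begin{pmatrix}1&b\\0&1\end{pmatrix},\qquad (\rho(g)f)(x)=f(xg).$$
For $\mathfrak p\mid\mathfrak n$ let $\pi=\pi_{\mathfrak p}$ be a uniformizer (as an idele: $\pi$ at $\mathfrak p$, $1$ elsewhere), $P=N\mathfrak p$, $t=\mathrm{diag}(\pi,1)$, $N(\mathcal O_{\mathfrak p})=\{n_b:b\in\mathcal O_{\mathfrak p}\}$, $N^-(\mathfrak p^j)=\{\begin{pmatrix}1&0\\c&1\end{pmatrix}:c\in\mathfrak p^j\}$. The local groups are $K_0(\mathfrak p^a)$ (lower left entry in $\mathfrak p^a$) and $K_1(\mathfrak p^a)$, with $K_1(\mathfrak p^0)=GL_2(\mathcal O_{\mathfrak p})$.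

**Definition (form).** A form of weight $k$ is a function $f(x,z)$, $x\in GL_2(\mathbb A_f)$, $z\in\mathfrak H^n$, holomorphic in $z$ (and at the cusps if $n=1$), right invariant under some open compact subgroup ($K_1(\mathfrak n)$ for level $\mathfrak n$), with
$$f(\gamma x,\gamma z)=N(\det\gamma)^{-k/2}j(\gamma,z)^kf(x,z)\qquad(\gamma\in GL_2(F)^+),$$
where $GL_2(F)^+$ consists of the matrices with totally positive determinant and $j(\gamma,z)=\prod_v(c_vz_v+d_v)$.

For $n=1$ and $\gamma\in\Gamma_1(N)$ this gives $f(1,\gamma z)=f(\gamma,\gamma z)=j(\gamma,z)^kf(1,z)$, the classical definition. In general strong approximation for $SL_2$ yields, for every open compact $K'$,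
$$GL_2(\mathbb A_f)=\bigcup_{y\in\mathbb A_f^\times}GL_2(F)^+\,\mathrm{diag}(y,1)\,K'.\tag{2.1}$$
Indeed, with $y=\det x$ write $x=s\,\mathrm{diag}(y,1)$, $s\in SL_2(\mathbb A_f)$. By density of $SL_2(F)$ in $SL_2(\mathbb A_f)$, $s$ lies in $SL_2(F)$ times the open group $SL_2(\mathbb A_f)\cap\mathrm{diag}(y,1)K'\mathrm{diag}(y,1)^{-1}$.

**Constant terms.** Let $C_f(x)$ be the constant Fourier coefficient of $f(x,\cdot)$; $f$ is cuspidal iff $C_f\equiv0$. For $b\in F$ we have $f(n_bx,z)=f(x,z-b)$, so $C_f(n_bx)=C_f(x)$. This holds for all $b\in\mathbb A_f$, because $F$ is dense in $\mathbb A_f$ and $C_f$ is right invariant under an open subgroup.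

**Fourier expansion.** By the Koecher principle (by definition if $n=1$) only $\xi=0$ and $\xi\gg0$ occur, and we write
$$f(\mathrm{diag}(y,1),z)=|y|^{k/2}\Bigl(c_0(y)+\sum_{\xi\gg0}c(\xi y)e^{2\pi i\,\mathrm{Tr}(\xi z)}\Bigr).\tag{2.2}$$
This is consistent: $\gamma=\mathrm{diag}(\xi,1)$ gives $f(\mathrm{diag}(\xi y,1),\xi z)=N(\xi)^{-k/2}f(\mathrm{diag}(y,1),z)$, and $|\xi y|^{k/2}=N(\xi)^{-k/2}|y|^{k/2}$. So the normalized coefficient at $\xi$ depends only on the idele $\xi y$, and $c_0(\xi y)=c_0(y)$ for $\xi\in F^+$.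

Let $\mathbf e:\mathbb A_f\to\mathbb C^\times$ be the continuous character with $\mathbf e(\beta)=e^{-2\pi i\mathrm{Tr}\beta}$ for $\beta\in F$. Its restriction to $F_{\mathfrak q}$ is trivial on a fractional ideal $I$ iff $I\subset\mathfrak d_{\mathfrak q}^{-1}$. Suppose $f$ is right invariant under $n_b$ for $b$ in an open subgroup $\mathfrak b$ of $\mathbb A_f$. For $\beta_0\in F\cap y\mathfrak b$,
$$f(\mathrm{diag}(y,1),z)=f(\mathrm{diag}(y,1)n_{\beta_0/y},z)=f(n_{\beta_0}\mathrm{diag}(y,1),z)=f(\mathrm{diag}(y,1),z-\beta_0).$$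
Comparing coefficients and using density of $F\cap y\mathfrak b$ in $y\mathfrak b$: *if $c(\xi y)\ne0$, then $\mathbf e(\xi yb)=1$ for all $b\in\mathfrak b$*. For any $\beta\in\mathbb A_f$ choose $\beta_0\in F$ with $\beta-\beta_0\in y\mathfrak b$. Then $n_\beta\mathrm{diag}(y,1)=n_{\beta_0}\mathrm{diag}(y,1)n_{(\beta-\beta_0)/y}$, and since $\mathbf e(\xi\beta_0)=\mathbf e(\xi\beta)$ whenever $c(\xi y)\ne0$,
$$f(n_\beta\,\mathrm{diag}(y,1),z)=|y|^{k/2}\Bigl(c_0(y)+\sum_{\xi\gg0}c(\xi y)\mathbf e(\xi\beta)e^{2\pi i\,\mathrm{Tr}(\xi z)}\Bigr).\tag{2.3}$$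
For level $\mathfrak n$ we may take $\mathfrak b=\widehat{\mathcal O}_F$, so $c(y)=0$ unless $(y)\mathfrak d$ is integral. Also $c(y),c_0(y)$ depend only on the ideal $(y)$, since $\mathrm{diag}(u,1)\in K_1(\mathfrak n)$ for $u\in\widehat{\mathcal O}_F^\times$. Put $c(\mathfrak m,f)=c(y)$ for $(y)=\mathfrak m\mathfrak d^{-1}$; this is Shimura's normalization, and for $n=1$ these are the usual $q$-coefficients.

**Hecke operators.** For $\mathfrak p\mid\mathfrak n$ let $U_{\mathfrak p}f=T(\mathfrak p)f=P^{k/2-1}\sum_{b\bmod\mathfrak p}\rho(n_bt)f$. For $\mathfrak q\nmid\mathfrak n$ let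
$$T(\mathfrak q)f=N\mathfrak q^{k/2-1}\Bigl[\sum_{b\bmod\mathfrak q}\rho(n_b\mathrm{diag}(\pi_{\mathfrak q},1))f+\rho(\mathrm{diag}(1,\pi_{\mathfrak q}))f\Bigr].$$
The others follow from Shimura's relations: $T(\mathfrak m\mathfrak m')=T(\mathfrak m)T(\mathfrak m')$ for coprime $\mathfrak m,\mathfrak m'$, $T(\mathfrak p^i)=U_{\mathfrak p}^i$, and $T(\mathfrak q^{i+1})=T(\mathfrak q)T(\mathfrak q^i)-N\mathfrak q^{k-1}\rho(\pi_{\mathfrak q})T(\mathfrak q^{i-1})$.

To see the effect on coefficients, note $\mathrm{diag}(y,1)n_b\mathrm{diag}(\pi_{\mathfrak q},1)=n_{yb}\mathrm{diag}(y\pi_{\mathfrak q},1)$. By (2.3) the sum over $b$ multiplies the coefficient $c(\xi y\pi_{\mathfrak q})$ by $\sum_b\mathbf e(\xi yb)$. When $(\xi y\pi_{\mathfrak q})\mathfrak d$ is integral at $\mathfrak q$, this is $N\mathfrak q$ if $(\xi y)\mathfrak d$ is integral at $\mathfrak q$, and $0$ otherwise. The powers combine as $N\mathfrak q^{k/2-1}\cdot N\mathfrak q^{-k/2}\cdot N\mathfrak q=1$. For the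 last term, $\mathrm{diag}(1,\pi_{\mathfrak q})=\pi_{\mathfrak q}\mathrm{diag}(\pi_{\mathfrak q}^{-1},1)$ gives the factor $N\mathfrak q^{k/2-1}N\mathfrak q^{k/2}=N\mathfrak q^{k-1}$. So for $(y)\mathfrak d$ integral at $\mathfrak q$, resp. at $\mathfrak p$,
$$c(y,T(\mathfrak q)f)=c(y\pi_{\mathfrak q},f)+N\mathfrak q^{k-1}c(y\pi_{\mathfrak q}^{-1},\rho(\pi_{\mathfrak q})f),\qquad c(y,U_{\mathfrak p}f)=c(y\pi_{\mathfrak p},f),\tag{2.4}$$
and the same formulas hold for $c_0$ and all $y$. At a given prime the derivation uses only invariance under $GL_2(\mathcal O_{\mathfrak q})$, resp. $N(\mathcal O_{\mathfrak p})$, at that prime.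

**Example (eigenforms of level $p$ over $\mathbb Q$).** Let $(Vf)(z)=f(pz)$. On level-one forms $T(p)=U_p+p^{k-1}V$, and $U_pV=1$, so $U_pE_k=(1+p^{k-1})E_k-p^{k-1}VE_k$. Hence
$$U_p(E_k-p^{k-1}VE_k)=E_k-p^{k-1}VE_k,\qquad U_p(E_k-VE_k)=p^{k-1}(E_k-VE_k),$$
while $U_p$ kills $E_k-(1+p^{k-1})VE_k+p^{k-1}V^2E_k$, of level $p^2$. The second form is not cuspidal, yet its constant term at $\infty$ vanishes. We must live with such forms.

## 3. Eigenforms, the product formula, and minimal levels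

Let $f$ be an eigenform of weight $k$ and level $\mathfrak n$ with eigenvalues $\lambda_{\mathfrak m}$. Put $U(\mathfrak n)=\{u\in\widehat{\mathcal O}_F^\times:u\equiv1\bmod\mathfrak n\}$ and $Cl^+_{\mathfrak n}=\mathbb A_f^\times/F^+U(\mathfrak n)$, a finite group; every class contains infinitely many primes $\mathfrak q\nmid\mathfrak n$. *Narrow class characters* are the characters of $\mathbb A_f^\times/F^+\widehat{\mathcal O}_F^\times$.

**Central character.** From $T(\mathfrak q)^2-T(\mathfrak q^2)=N\mathfrak q^{k-1}\rho(\pi_{\mathfrak q})$, $f$ is an eigenvector of every $\rho(\pi_{\mathfrak q})$, $\mathfrak q\nmid\mathfrak n$. The scalars in $F^+$ and in $U(\mathfrak n)\subset K_1(\mathfrak n)$ act trivially. So $\rho(s)f=\omega(s)f$ for a character $\omega$ of $Cl^+_{\mathfrak n}$, the *central character*. From $f(\zeta x,z)=\mathrm{sgn}(N\zeta)^kf(x,z)$ for $\zeta\in F^\times$, its sign character at each real place is $\mathrm{sgn}^k$. If $\kappa\in K_0(\mathfrak n)$,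 divide it by the scalar idele equal to its lower right entry at the primes dividing $\mathfrak n$ and to $1$ elsewhere: the quotient is in $K_1(\mathfrak n)$. So $f$ transforms under $K_0(\mathfrak n)$ by $\omega$ of the lower right entry at $\mathfrak n$. Since $|\omega|=1$, for $\mathfrak q\nmid\mathfrak n$
$$|\lambda_{\mathfrak q}^2-\lambda_{\mathfrak q^2}|=N\mathfrak q^{k-1}.\tag{3.1}$$
This innocent formula reads the weight off from two eigenvalues, and it will be used several times.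

**Propagation.** Let $v_{\mathfrak q}((y)\mathfrak d)=0$, $\mathfrak q\nmid\mathfrak n$. By (2.4), $c(y\pi_{\mathfrak q})=\lambda_{\mathfrak q}c(y)$ and $c(y\pi_{\mathfrak q}^{i+1})=\lambda_{\mathfrak q}c(y\pi_{\mathfrak q}^i)-N\mathfrak q^{k-1}\omega(\pi_{\mathfrak q})c(y\pi_{\mathfrak q}^{i-1})$. This is the recursion of $\lambda_{\mathfrak q^i}$, so $c(y\pi_{\mathfrak q}^i)=\lambda_{\mathfrak q^i}c(y)$. For $\mathfrak p\mid\mathfrak n$, similarly $c(y\pi_{\mathfrak p}^i)=\lambda_{\mathfrak p}^ic(y)$. Hence $c(\mathfrak m,f)=\lambda_{\mathfrak m}c(\mathcal O_F,f)$.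

**Lemma 1.** A form of weight $k>0$ is determined by its coefficients $c(y)$. In particular $c(\mathcal O_F,f)\ne0$ for an eigenform $f$.

*Proof.* Let $f$ be right invariant under the open compact $K'$ and let all $c(y)$ vanish. Then $f(\mathrm{diag}(y,1),z)$ is a constant $A_y$. Choose $0\ne c\in F$ so small at the finite places that $\gamma=\begin{pmatrix}1&0\\c&1\end{pmatrix}\in\mathrm{diag}(y,1)K'\mathrm{diag}(y,1)^{-1}$. Then $A_y=f(\gamma\,\mathrm{diag}(y,1),\gamma z)=j(\gamma,z)^kA_y$ for all $z$, so $A_y=0$. By (2.1), $f=0$. If $f$ is an eigenform with $c(\mathcal O_F,f)=0$, all $c(\mathfrak m,f)$ vanish by propagation, so $f=0$, a contradiction. $\square$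

An eigenform is *normalized* if $c(\mathcal O_F,f)=1$; then $c(\mathfrak m,f)=\lambda_{\mathfrak m}$.

**Superadditivity.** For $\alpha,\beta\gg0$,
$$N(\alpha+\beta)^{1/n}\ge N(\alpha)^{1/n}+N(\beta)^{1/n},\tag{3.2}$$
with equality iff all conjugates of $\alpha/\beta$ are equal. Indeed, by the inequality of means $\prod_v\bigl(\frac{\alpha_v}{\alpha_v+\beta_v}\bigr)^{1/n}+\prod_v\bigl(\frac{\beta_v}{\alpha_v+\beta_v}\bigr)^{1/n}\le\frac1n\sum_v1=1$, with equality iff all $\frac{\alpha_v}{\alpha_v+\beta_v}$ agree.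

**Product formula.** Multiplying (2.2) for $f$ and $h$ gives, for $g=fh$, any $y$ and any $\xi\gg0$,
$$c(\xi y,g)=c_0(y,f)c(\xi y,h)+c_0(y,h)c(\xi y,f)+\sum_{\alpha+\beta=\xi}c(\alpha y,f)c(\beta y,h),\tag{3.3}$$
with $\alpha,\beta\gg0$, and $c_0(y,g)=c_0(y,f)c_0(y,h)$. Only terms with $(\alpha y)\mathfrak d,(\beta y)\mathfrak d$ integral, hence of norm $\ge1$, occur. By (3.2) the sum is empty if $N((\xi y)\mathfrak d)<2^n$. For $y=\delta^{-1}$ and $\xi=2$ we have equality in (3.2), so $N\alpha=N\beta=1$ and $\alpha/\beta\in\mathbb Q$ is positive of norm $1$; the only term is $\alpha=\beta=1$.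

**Twists.** For a narrow class character $\chi$, $(f\otimes\chi)(x,z)=\chi(\det x)f(x,z)$ is an eigenform of the same weight and level with eigenvalues $\chi(\mathfrak m)\lambda_{\mathfrak m}$, and $(f\otimes\chi)(h\otimes\chi')=g\otimes\chi\chi'$.

**Minimal level.** From now on each triple is studied at a level $\mathfrak n$ that is minimal under divisibility among the levels at which it is a solution. We use this as follows.

(M) If $\mathfrak p^a\|\mathfrak n$ with $a\ge2$, then $f,h,g$ are not all $K_1(\mathfrak p^{a-1})$-invariant at $\mathfrak p$. Otherwise the triple would be a solution at level $\mathfrak n/\mathfrak p$; the Hecke operators are the same, since $\mathfrak p\mid\mathfrak n/\mathfrak p$.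

## 4. Constant terms as functions on the group

The toy argument of Section 1 was driven by a constant term. For a general level there are many cusps, and we describe all constant terms at once.

**Lemma 2.** Let $f$ be a non-cuspidal eigenform of weight $k$ and level $\mathfrak n$.

(a) There are unique characters $\chi_1,\chi_2$ of $Cl^+_{\mathfrak n}$ with
$$C_f(\mathrm{diag}(t_1,t_2)n_bx)=|t_1/t_2|^{k/2}\chi_1(t_1)\chi_2(t_2)C_f(x)\quad\text{for all }t_i,b,x,$$
and $\lambda_{\mathfrak q}=\chi_1(\mathfrak q)+N\mathfrak q^{k-1}\chi_2(\mathfrak q)$ for $\mathfrak q\nmid\mathfrak n$; moreover $\chi_1\chi_2=\omega$.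

(b) Let $\mathfrak p\mid\mathfrak n$ and let $0\ne C:GL_2(\mathbb A_f)\to\mathbb C$ be right invariant under an open subgroup and under $N(\mathcal O_{\mathfrak p})$, with the left transformation law of (a), and $P^{k/2-1}\sum_b\rho(n_bt)C=\lambda C$. Then $\lambda\in\{0,\chi_1(\pi),\chi_2(\pi)P^{k-1}\}$, so $|\lambda|\le P^{k-1}$.

(c) If $c_0(\cdot,f)\not\equiv0$, then $\psi:=\chi_1$ is unramified (a narrow class character), $c_0(y\pi_{\mathfrak a})=\psi(\mathfrak a)c_0(y)$ for every idele $\pi_{\mathfrak a}$ with ideal $\mathfrak a$ (so $c_0$ vanishes nowhere), and $\lambda_{\mathfrak p}=\psi(\mathfrak p)$ for all $\mathfrak p\mid\mathfrak n$.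

The example in Section 2 shows all three eigenvalues of (b): $1$, $p^{k-1}$ and $0$.

*Proof.* (a) By the Iwasawa decomposition, $x=t'n_{b'}\kappa$ times an element of $K_1(\mathfrak n)$, with $\kappa\in\prod_{\mathfrak p\mid\mathfrak n}GL_2(\mathcal O_{\mathfrak p})$. Since $C_f$ is left invariant under all $n_b$, it suffices to study $\Theta(t)=|t_1/t_2|^{-k/2}C_f(t\kappa)$ for diagonal $t$. For $\gamma=\mathrm{diag}(\xi_1,\xi_2)$ with $\xi_i\in F^+$ the automorphy relation gives $C_f(\gamma x)=N(\xi_1/\xi_2)^{-k/2}C_f(x)=|\xi_1/\xi_2|^{k/2}C_f(x)$, so $\Theta$ is invariant under $\gamma$. It is invariant under $t$ with $t_i\in U(\mathfrak n)$, because $\kappa^{-1}t\kappa\equiv1\bmod\mathfrak n$. So $\Theta$ is a function on $(Cl^+_{\mathfrak n})^2$. As $\kappa$ commutes with elements at $\mathfrak q\nmid\mathfrak n$, the definition of $T(\mathfrak q)$ gives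
$$\lambda_{\mathfrak q}C_f(t\kappa)=N\mathfrak q^{k/2}C_f(t\,\mathrm{diag}(\pi_{\mathfrak q},1)\kappa)+N\mathfrak q^{k/2-1}C_f(t\,\mathrm{diag}(1,\pi_{\mathfrak q})\kappa),$$
that is, $\lambda_{\mathfrak q}\Theta(t)=\Theta(t\,\mathrm{diag}(\pi_{\mathfrak q},1))+N\mathfrak q^{k-1}\Theta(t\,\mathrm{diag}(1,\pi_{\mathfrak q}))$. Expand $\Theta$ in characters of $(Cl_{\mathfrak n}^+)^2$: every occurring pair satisfies $\lambda_{\mathfrak q}=\chi_1(\mathfrak q)+N\mathfrak q^{k-1}\chi_2(\mathfrak q)$ for all $\mathfrak q\nmid\mathfrak n$. If two pairs do, then $N\mathfrak q^{k-1}|\chi_2(\mathfrak q)-\chi_2'(\mathfrak q)|\le2$. Each class contains infinitely many $\mathfrak q$, so $\chi_2=\chi_2'$, and then $\chi_1=\chi_1'$. So only one pair occurs, the same for all $\kappa$, which is the transformation law. Scalars give $\chi_1\chi_2=\omega$.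

(b) Fix the components away from $\mathfrak p$ so that $C\not\equiv0$ on $GL_2(F_{\mathfrak p})$, and let $B$ be the upper triangular subgroup. If $C\ne0$ somewhere on $B(F_{\mathfrak p})$, then $C(1)\ne0$ by the left law, and $\lambda C(1)=P^{k/2-1}\sum_bC(n_bt)=P^{k/2}C(t)=\chi_1(\pi)C(1)$.

Otherwise $C=0$ on $B(F_{\mathfrak p})K''$ for an open subgroup $K''$. Let $w'=\begin{pmatrix}0&1\\1&0\end{pmatrix}$ and $\phi(b)=C(w'n_b)$. As $GL_2(F_{\mathfrak p})=B\cup Bw'N$, $\phi\ne0$. Since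
$$w'n_b=\begin{pmatrix}-b^{-1}&1\\0&b\end{pmatrix}\begin{pmatrix}1&0\\b^{-1}&1\end{pmatrix},$$
$\phi(b)=0$ for $|b|$ large. So $\phi$ is a nonzero finitely supported function on $F_{\mathfrak p}/\mathcal O_{\mathfrak p}$. From $n_bt=tn_{b/\pi}$ and $w't=\mathrm{diag}(1,\pi)w'$ we get
$$\lambda\phi=P^{k/2-1}\cdot P^{k/2}\chi_2(\pi)\mathcal V\phi=P^{k-1}\chi_2(\pi)\mathcal V\phi,\qquad(\mathcal V\phi)(b)=\sum_{b'\bmod\mathfrak p}\phi((b+b')/\pi).$$
Let $I(\phi)=\sum_{b\in F_{\mathfrak p}/\mathcal O_{\mathfrak p}}\phi(b)$. When $(b,b')$ runs over $F_{\mathfrak p}/\mathcal O_{\mathfrak p}\times\mathcal O_{\mathfrak p}/\mathfrak p$, $b+b'$ runs over $F_{\mathfrak p}/\mathfrak p$ and $(b+b')/\pi$ over $F_{\mathfrak p}/\mathcal O_{\mathfrak p}$, so $I(\mathcal V\phi)=I(\phi)$ and $\lambda I(\phi)=P^{k-1}\chi_2(\pi)I(\phi)$. If $I(\phi)\ne0$ we are done. Let $I(\phi)=0$. If a function is supported on $\mathfrak p^{-m}$, $m\ge1$, its image under $\mathcal V$ is supported on $\mathfrak p^{1-m}$.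 So for suitable $m$, $\mathcal V^m\phi$ is supported on the single class $\mathcal O_{\mathfrak p}$, where its value is $I(\mathcal V^m\phi)=0$. Thus $\lambda^m\phi=0$ and $\lambda=0$.

(c) By (a), $c_0(y)=|y|^{-k/2}C_f(\mathrm{diag}(y,1))=\chi_1(y)C_f(1)$, so $C_f(1)\ne0$. As $\mathrm{diag}(u,1)\in K_1(\mathfrak n)$, $\chi_1$ is trivial on $\widehat{\mathcal O}_F^\times$. By (2.4) for $c_0$, $\lambda_{\mathfrak p}c_0(y)=c_0(y\pi_{\mathfrak p})=\psi(\mathfrak p)c_0(y)$. $\square$

**Explicit coefficients.** Twisting by $\chi$ replaces $(\chi_1,\chi_2)$ by $(\chi\chi_1,\chi\chi_2)$. In situation (c), after twisting by $\psi^{-1}$ we have $\psi=1$. If $f$ is then normalized, $(\chi_1,\chi_2)=(1,\omega)$, $c_0(y)=a_0$ is independent of $y$, $\lambda_{\mathfrak p}=1$ for $\mathfrak p\mid\mathfrak n$, and $\lambda_{\mathfrak q}=1+\omega(\mathfrak q)N\mathfrak q^{k-1}$. By the Hecke relations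
$$c(\mathfrak m,f)=\sum_{\mathfrak e\mid\mathfrak m}\varphi(\mathfrak e)N\mathfrak e^{k-1},\tag{4.1}$$
where $\varphi=\omega$ on ideals prime to $\mathfrak n$ and $\varphi=0$ on the other ideals. Let $\varphi_0$ be the primitive character attached to $\varphi$ and $\mathfrak f_0$ its conductor. By Lemma 1, $f$ is determined by $k$, $\varphi_0$ and the set of primes dividing $\mathfrak n$.

**Two cases.** Let $(f,h,g)$ be a solution with weights $k,l,k+l$. Normalize $f,h$, let $\hat g$ be $g$ normalized, and put $a_0=c_0(\delta^{-1},f)$, $b_0=c_0(\delta^{-1},h)$. By (3.3) with $y=\delta^{-1}$, $\xi=1$, where the sum is empty, and by Lemma 1 for $g$,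
$$c(\mathcal O_F,g)=a_0+b_0\ne0.$$
So, up to exchanging $f$ and $h$, we are in **Case A**: $a_0\ne0=b_0$, or in **Case B**: $a_0b_0\ne0$. In Case A, $c_0(\cdot,h)\equiv0$ by Lemma 2(c). In Case A twist $f$ (and $g$), in Case B twist both $f$ and $h$ (and $g$), to get $\psi=1$. Twisting is injective on solutions, preserves $F$, weights, level and minimality, and uses finitely many characters for each field. So it suffices to prove finiteness for twisted triples, and all triples below are twisted and normalized.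

## 5. The constant term is an $L$-value, and it is large

**Lemma 3.** In situation (4.1), $a_0=2^{-n}L(1-k,\varphi)$ with the imprimitive $L(s,\varphi)=\sum_{\mathfrak m}\varphi(\mathfrak m)N\mathfrak m^{-s}$.

For $n=1$ and level one this is $\frac12\zeta(1-k)=-\frac{B_k}{2k}$. For $E_k-p^{k-1}VE_k$ it is $\frac12\zeta(1-k)(1-p^{k-1})$, as it should be.

*Proof.* The plan is to compute one residue in two ways.

**Step 1: a Mellin transform with residue $-a_0\,\mathrm{Reg}(U^+)$.** Let $f_1(z)=a_0+\sum_{\xi\in\mathcal O_F,\xi\gg0}c((\xi))e^{2\pi i\mathrm{Tr}\xi z}$, the component $y=\delta^{-1}$ up to a constant, and $\tilde f(z)=N(z)^{-k}f_1(-1/z)$. With $\gamma=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$, $f(\mathrm{diag}(\delta^{-1},1),-1/z)=N(z)^kf(\gamma^{-1}\mathrm{diag}(\delta^{-1},1),z)$. So $\tilde f$ is, up to a constant, $f(\gamma^{-1}\mathrm{diag}(\delta^{-1},1),z)$, and has a Fourier expansion over $0$ and the totally positive elements of a lattice, with constant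 term $\tilde a_0$, say.

Let $U$ be the unit group and $U^+$ the group of totally positive units. As $c((\xi))$ depends only on $(\xi)$, $f_1(\varepsilon z)=f_1(z)$ and hence $\tilde f(\varepsilon z)=\tilde f(z)$ for $\varepsilon\in U^+$. By Dirichlet's unit theorem there is a fundamental domain for $\mathbb R_+^n/U^+$ on which all $y_v\ge c\,N(y)^{1/n}$ for some $c>0$. On it, for $N(y)\ge1$,
$$f_1(iy)-a_0,\ \tilde f(iy)-\tilde a_0=O(e^{-c'N(y)^{1/n}}).$$
To see this put $T=cN(y)^{1/n}\ge c$. Then $e^{-2\pi\mathrm{Tr}(\xi y)}\le e^{-2\pi T\mathrm{Tr}\xi}\le e^{-\pi c\mathrm{Tr}\xi}e^{-\pi T\mathrm{Tr}\xi}$, $\mathrm{Tr}\,\xi$ is bounded below by a positive constant on the totally positive elements of the lattice, and the Fourier series converges absolutely at the point $z_v=ic/2$.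

$U^+$ acts freely on $\{\xi\gg0\}$. Unfolding, for $\mathrm{Re}\,s\gg0$,
$$\int_{\mathbb R_+^n/U^+}(f_1(iy)-a_0)N(y)^{s-1}dy=(2\pi)^{-ns}\Gamma(s)^nD(s),\qquad D(s)=\sum_{\mathfrak m}c(\mathfrak m)N\mathfrak m^{-s},\tag{5.1}$$
with $\mathfrak m$ running over the integral ideals of the trivial narrow class. Split at $N(y)=1$. In the part $N(y)\le1$ substitute $y\mapsto1/y$ and use $f_1(i/y)=N(iy)^k\tilde f(iy)=i^{nk}N(y)^k\tilde f(iy)$. The left side becomes
$$\int_{N(y)\ge1}(f_1(iy)-a_0)N(y)^{s-1}dy+i^{nk}\int_{N(y)\ge1}(\tilde f(iy)-\tilde a_0)N(y)^{k-s-1}dy+\int_{N(y)\ge1}\bigl(i^{nk}\tilde a_0N(y)^{k-s-1}-a_0N(y)^{-s-1}\bigr)dy,$$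
all over $\mathbb R_+^n/U^+$. The first two integrals are entire. In coordinates $x_v=\log y_v$ ($v<n$) and $u=N(y)$ we have $\prod dy_v/y_v=\prod_{v<n}dx_v\,du/u$, and $\log U^+$ has covolume $\mathrm{Reg}(U^+)$ in the first $n-1$ coordinates. So the third is $\mathrm{Reg}(U^+)\int_1^\infty(i^{nk}\tilde a_0u^{k-s}-a_0u^{-s})\frac{du}u=\mathrm{Reg}(U^+)\bigl(\frac{i^{nk}\tilde a_0}{s-k}-\frac{a_0}s\bigr)$. Thus the right side of (5.1) has residue $-a_0\mathrm{Reg}(U^+)$ at $s=0$.

**Step 2: the same residue from $L$-functions.** By (4.1) and orthogonality, $D(s)=\frac1{h^+}\sum_\chi L(s,\chi)L(s-k+1,\chi\varphi)$ over narrow class characters $\chi$. The completed $L$-function has at $v$ the gamma factor $\pi^{-(s+\epsilon)/2}\Gamma(\frac{s+\epsilon}2)$, with $\epsilon=0$ or $1$ according as the local sign character is $1$ or $\mathrm{sgn}$. It is entire except for simple poles at $s=0,1$ if the character is trivial, and the functional equation exchanges $s$ and $1-s$. Since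 $L(1,\overline\chi)\ne0$ for $\chi\ne1$, $L(s,\chi)$ vanishes at $s=0$ to order $\#\{v:\chi_v=1\}-[\chi=1]$. Next, $(\chi\varphi)_v=\chi_v\,\mathrm{sgn}^k$. At argument $1-k$ the gamma factor has argument $\frac{1-k+\epsilon}2$. If $\chi_v=1$, then $\epsilon\equiv k$ and $1-k+\epsilon$ is odd, so there is no pole. If $\chi_v=\mathrm{sgn}$, then $1-k+\epsilon$ is even and $\le0$ since $k\ge2$, so there is a simple pole. The value at $k$ on the other side of the functional equation is nonzero by absolute convergence, and a removed Euler factor has absolute value $\ge N\mathfrak p^{k-1}-1>0$ at $1-k$. So $L(s-k+1,\chi\varphi)$ vanishes at $s=0$ to order $\#\{v:\chi_v=\mathrm{sgn}\}$.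

For $\chi\ne1$ the two orders add up to $n$ and cancel the pole of $\Gamma(s)^n$, so only $\chi=1$ contributes. By the class number formula $\zeta_F(s)\sim-\frac{h\,\mathrm{Reg}}2s^{n-1}$ at $s=0$, the residue is $-\frac{h\,\mathrm{Reg}}{2h^+}L(1-k,\varphi)$. Comparing with Step 1,
$$a_0=\frac{h\,\mathrm{Reg}}{2h^+\mathrm{Reg}(U^+)}L(1-k,\varphi)=2^{-n}L(1-k,\varphi),$$
using $h^+=2^nh/[U:U^+]$ and $\mathrm{Reg}(U^+)=\frac12[U:U^+]\mathrm{Reg}$ ($U^+$ embeds in $U/\{\pm1\}$ with index $\frac12[U:U^+]$). $\square$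

**Example ($\mathbb Q(\sqrt5)$, level one, $\varphi=1$).** Let $\chi_5$ be the quadratic character modulo $5$. From generalized Bernoulli numbers $L(-1,\chi_5)=-\frac12B_{2,\chi_5}=-\frac25$ and $L(-3,\chi_5)=-\frac14B_{4,\chi_5}=2$. So $\zeta_F(-1)=(-\frac1{12})(-\frac25)=\frac1{30}$ and $\zeta_F(-3)=\frac1{120}\cdot2=\frac1{60}$. The constant terms in weights $2$ and $4$ are therefore $\frac1{120}$ and $\frac1{240}$. Is the square of the weight $2$ form proportional to the weight $4$ form? The factor must be $a_0+b_0=\frac1{60}$. The constant terms agree: $(\frac1{120})^2=\frac1{60}\cdot\frac1{240}$. At $\mathfrak m=(2)$, an inert prime of norm $4$, (3.3) asks for $\frac1{60}(1+4^3)=2\cdot\frac1{120}(1+4)+1$, and both sides equal $\frac{13}{12}$.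

**Lower bounds.** The functional equation and the duplication formula give
$$|L(1-k,\varphi_0)|=(d\,N\mathfrak f_0)^{k-1/2}(2\gamma_k)^n|L(k,\overline{\varphi_0})|,\qquad\zeta(k)^{-n}\le|L(k,\overline{\varphi_0})|\le\zeta(k)^n.\tag{5.2}$$
The last bounds hold because $|L|^{\pm1}\le\zeta_F(k)\le\zeta(k)^n$, comparing Euler factors over each rational prime. Let $S$ be a set of primes and $\varphi_S$ the character $\varphi_0$ made zero at $S$. For $\mathfrak p\in S$, $\mathfrak p\nmid\mathfrak f_0$, the removed Euler factor has absolute value $\ge N\mathfrak p^{k-1}-1$. We have $x-1\ge\sqrt x$ for $x\ge3$, while $N\mathfrak p^{k-1}=2$ happens for at most $n$ primes, where $1\ge\frac12\sqrt2$. So $\prod(N\mathfrak p^{k-1}-1)\ge2^{-n}\prod N\mathfrak p^{(k-1)/2}$. Writing $N\mathfrak f_0^{k-1/2}=N\mathfrak f_0^{k/2}N\mathfrak f_0^{(k-1)/2}$ we obtain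
$$|2^{-n}L(1-k,\varphi_S)|\ \ge\ \Bigl(\frac{\gamma_k}{2\zeta(2)}\Bigr)^nd^{k-1/2}N\mathfrak f_0^{k/2}\prod_{\mathfrak p\in S\text{ or }\mathfrak p\mid\mathfrak f_0}N\mathfrak p^{(k-1)/2}.\tag{5.3}$$
So $|a_0|$ is large in terms of the weight, the discriminant, the conductor and the primes dividing the level. It does not see the exponents of these primes in $\mathfrak n$.

## 6. Comparing eigenvalues at one prime, and at its powers

Work in Case A. Let $a,b,c$ denote the coefficients of $f,h,\hat g$ on ideals, and put $\tau=1/a_0$. Since $c(\mathcal O_F,g)=a_0$, we have $\hat g=\tau g$, and (3.3) at $y=\delta^{-1}$ reads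
$$c((\xi))=b((\xi))+\tau\sum_{\alpha+\beta=\xi}a((\alpha))b((\beta))\qquad(\xi\in\mathcal O_F,\ \xi\gg0).\tag{6.1}$$
By (5.3), $\tau$ is tiny, so (6.1) says $c((\xi))\approx b((\xi))$: two eigenforms of weights $k+l$ and $l$ nearly agree. The sensible first attempt is to take one rational prime $\xi=\ell$ and compare sizes. If $g$ is not cuspidal this works: $|c((\ell))|$ is about $\ell^{n(k+l-1)}$ and $|b((\ell))|$ at most about $\ell^{n(l-1)}$. If $g$ and $h$ are cuspidal it fails, because we have only an upper bound for the eigenvalues: $c((\ell))$ may be $0$, and then (6.1) is no contradiction.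

At a prime $\mathfrak q$ we could pass to $\mathfrak q^2$, since (3.1) prevents $\lambda_{\mathfrak q}$ and $\lambda_{\mathfrak q^2}$ from both being small. But a small rational prime $\ell$ may have several primes above it, and (6.1) at $\xi=\ell^j$ controls only the product of the eigenvalues over them. Let $U_j(z)=\sum_{i=0}^jz^{j-2i}$ and take two primes with parameters $z_1=i$, $z_2=e^{2\pi i/3}$. Then $U_1(z_1)=0$, $U_2(z_2)=0$, $U_3(z_1)=0$, so $U_j(z_1)U_j(z_2)$ vanishes for $j=1,2,3$. For $j=4$ it is $1\cdot(-1)=-1$. The first three powers see nothing; the fourth does. The next lemma says that $2^r$ powers always suffice for $r$ primes, even if we compare with a geometric progression instead of $0$.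

**Lemma 4.** Let $z_1,\dots,z_r\in\mathbb C$, $|z_i|=1$, $r\ge1$, $D=2^r$, $s_j=\prod_iU_j(z_i)$. There is no $\eta\in\mathbb C$, $|\eta|\le1$, with $|s_j-\eta^j|<2^{-D-1}$ for all $1\le j\le D$.

*Proof.* With $U_{-1}=0$ we have $U_{j+1}-(z+z^{-1})U_j+U_{j-1}=0$ for $j\ge0$. So each $U_j(z_i)$ is a coordinate of an orbit of a $2\times2$ companion matrix with eigenvalues $z_i^{\pm1}$, and $s_j$ ($j\ge-1$) is a coordinate of an orbit of the tensor product of these matrices. By Cayley–Hamilton, $\sum_{m=0}^De_ms_{j+m}=0$ for $j\ge-1$, where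
$$\prod_{\varepsilon\in\{\pm1\}^r}\bigl(x-\textstyle\prod_iz_i^{\varepsilon_i}\bigr)=\sum_{m=0}^De_mx^m .$$
The roots have absolute value $1$, so $|e_m|\le\binom Dm$; also $e_D=1$, and $e_0=1$ because $D$ is even and the roots for $\varepsilon$ and $-\varepsilon$ have product $1$. Suppose $\eta$ exists and write $s_j=\eta^j+\varepsilon_j$ ($j\ge0$), with $\varepsilon_0=0$. As $s_{-1}=0$, the recurrences at $j=0$ and $j=-1$ read
$$\sum_{m\ge0}e_m\eta^m+\sum_{m\ge1}e_m\varepsilon_m=0,\qquad\sum_{m\ge1}e_m\eta^{m-1}+\sum_{m\ge2}e_m\varepsilon_{m-1}=0.$$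
Multiply the second by $\eta$ and subtract it from the first: $1=e_0=\eta\sum_{m\ge2}e_m\varepsilon_{m-1}-\sum_{m\ge1}e_m\varepsilon_m$. The right side is at most $2\cdot2^D\max_{1\le j\le D}|\varepsilon_j|<1$ in absolute value, a contradiction. $\square$

We need the upper bounds for eigenvalues, which rest on the following theorem.

(R) (Ramanujan; D. Blasius, *Hilbert modular forms and the Ramanujan conjecture*, Aspects Math. E37 (2006), 35–56.) If $f$ is a cuspidal eigenform of parallel weight $k\ge2$, level $\mathfrak n$, and $\mathfrak q\nmid\mathfrak n$, then its $T(\mathfrak q)$-eigenvalue is $\alpha+\beta$ with $\alpha\beta=\omega(\mathfrak q)N\mathfrak q^{k-1}$ and $|\alpha|=|\beta|=N\mathfrak q^{(k-1)/2}$.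

**Lemma 5.** For a normalized eigenform of weight $l$: non-cuspidal implies $|c(\mathfrak m)|\le\mathrm{div}(\mathfrak m)N\mathfrak m^{l-1}\le N\mathfrak m^l$; cuspidal implies $|c(\mathfrak m)|\le\mathrm{div}(\mathfrak m)N\mathfrak m^{l/2}\le N\mathfrak m^{l/2+1}$.

*Proof.* Non-cuspidal: for $\mathfrak q\nmid\mathfrak n$, Lemma 2(a) gives $\lambda_{\mathfrak q^i}=\sum_{m=0}^i\chi_1(\mathfrak q)^{i-m}\chi_2(\mathfrak q)^mN\mathfrak q^{m(l-1)}$, and for $\mathfrak p\mid\mathfrak n$ apply Lemma 2(b) with $C=C_f$. Cuspidal: at $\mathfrak q\nmid\mathfrak n$, (R) gives $|\lambda_{\mathfrak q^i}|\le(i+1)N\mathfrak q^{i(l-1)/2}$. At $\mathfrak p\mid\mathfrak n$, let $M=\sup|f(x,z)|N(\mathrm{Im}\,z)^{l/2}$. This is finite, since the function is invariant under $GL_2(F)^+$ and $f$ is cuspidal, and nonzero. Then $|\lambda_{\mathfrak p}|M\le P^{l/2-1}\cdot P\cdot M$, so $|\lambda_{\mathfrak p}|\le P^{l/2}$. $\square$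

**Choice of $\ell$.** Let $P_n\ge8$ be a constant depending only on $n$ such that for all $x\ge P_n$: $4^nx^{-n/2}\le\frac14$, $n2^{n+1}/x\le2^{-2^n-3}$, and $(j+1)^nx^{-jn}\le2^{-2^n-3}$ for $1\le j\le2^n$. Let $R=N(\prod_{\mathfrak p\mid\mathfrak n}\mathfrak p)$, and let $\ell$ be the least rational prime $\ge P_n$ that is unramified in $F$ and prime to $\mathfrak n$. Every prime in $[P_n,\ell)$ is ramified, hence divides $d$, or is not prime to $\mathfrak n$, hence divides $R$. So the sum of $\log p$ over these primes is at most $\log(Rd)$, and Chebyshev's bound gives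
$$\ell\le C_n(1+\log(Rd)).\tag{6.2}$$
For $M\in\mathbb N$, *the number of $\alpha\in\mathcal O_F$ with $0\ll\alpha\ll M$ is at most $M^n$*: two such $\alpha$ in the same half-open unit box of $\mathbb R^n$ differ by an element of norm $<1$ in absolute value, so they coincide.

## 7. Case A: the factor with nonzero constant term is one of finitely many

**Step 1: in Case A, $F$ and $f$ lie in a finite set, and there are finitely many possible sets of primes dividing $\mathfrak n$.** Let $\varkappa=k+l-1$, $M=\ell^j$ with $1\le j\le2^n$, and let $\mathfrak q_1,\dots,\mathfrak q_r$ ($r\le n$) be the primes above $\ell$, so $(\ell)=\prod\mathfrak q_i$ and $\prod N\mathfrak q_i=\ell^n$. In (6.1) with $\xi=M$ there are at most $M^n$ terms, with $N\alpha,N\beta\le M^n$ and $|a((\alpha))|\le N\alpha^k$. We claim that every case is contradictory if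
$$|\tau|\,\ell^{n2^n(k+5)}\le\epsilon_n:=2^{-n-2^n-3}.\tag{7.1}$$

(i) *$h$ cuspidal.* Then $g$ is cuspidal. By (R), the $T(\mathfrak q_i)$-eigenvalue of $\hat g$ is $\nu_iN\mathfrak q_i^{\varkappa/2}(z_i+z_i^{-1})$ with $\nu_i^2=\omega_g(\mathfrak q_i)$, $|z_i|=1$. So $c((\ell)^j)=\nu^j\ell^{jn\varkappa/2}s_j$ with $|\nu|=1$ and $s_j$ as in Lemma 4. Also $|b((\ell)^j)|\le(j+1)^n\ell^{jn(l-1)/2}$. By (6.1) and Lemma 5,
$$|s_j|\le(j+1)^n\ell^{-jnk/2}+|\tau|M^{n+nk+n(l/2+1)-n\varkappa/2}=(j+1)^n\ell^{-jnk/2}+|\tau|M^{n(k+5)/2}.$$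
As $k\ge2$, the first term is $\le(j+1)^n\ell^{-jn}\le2^{-2^n-3}$; the second is $\le\epsilon_n$. So $|s_j|\le2^{-2^n-2}<2^{-D-1}$ for all $1\le j\le D=2^r\le2^n$, contradicting Lemma 4 with $\eta=0$.

(ii) *$h$ and $g$ non-cuspidal.* By Lemma 2(a), $|c((\ell))|\ge\prod(N\mathfrak q_i^\varkappa-1)\ge2^{-n}\ell^{n\varkappa}$ and $|b((\ell))|\le2^n\ell^{n(l-1)}$. With $j=1$, (6.1) and Lemma 5 give $2^{-n}\ell^{n(k+l-1)}\le2^n\ell^{n(l-1)}+|\tau|\ell^{n(1+k+l)}$, that is, $1\le4^n\ell^{-nk}+2^n|\tau|\ell^{2n}$. Under (7.1) the right side is $\le\frac14+\frac18$, a contradiction.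

(iii) *$h$ non-cuspidal, $g$ cuspidal.* If $l\ge k+2$, then $\varkappa/2\le l-\frac32$, and
$$2^{-n}\ell^{n(l-1)}\le|b((\ell))|\le2^n\ell^{n\varkappa/2}+|\tau|\ell^{n(1+k+l)},\qquad1\le4^n\ell^{-n/2}+2^n|\tau|\ell^{n(k+2)},$$
again a contradiction. If $l\le k+1$, let $(\chi_1,\chi_2)$ belong to $h$. Then $b(\mathfrak q_i^j)=(\chi_2(\mathfrak q_i)N\mathfrak q_i^{l-1})^j(1+\varepsilon_i)$ with $|\varepsilon_i|\le\sum_{m\ge1}N\mathfrak q_i^{-m(l-1)}\le2/\ell$, and $|\prod(1+\varepsilon_i)-1|\le n\cdot\frac2\ell\cdot2^{n-1}\le n2^{n+1}/\ell$. With $s_j$ from $\hat g$ as in (i) and $\eta=\nu^{-1}\chi_2((\ell))\ell^{n(l-1-k)/2}$, which satisfies $|\eta|\le1$, dividing (6.1) by $\nu^j\ell^{jn\varkappa/2}$ gives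
$$|s_j-\eta^j|\le n2^{n+1}/\ell+|\tau|M^{n(1+k+l-\varkappa/2)}\le n2^{n+1}/\ell+|\tau|M^{n(k+2)},$$
since $l-\varkappa/2=(l-k+1)/2\le1$. Under (7.1) this is $\le2^{-2^n-2}<2^{-D-1}$ for $1\le j\le D$, contradicting Lemma 4.

So (7.1) fails. Let $E=n2^n$. Since $k\ge2$, $k+5\le7(k-1)$. By Lemma 3, (5.3) with $S$ the set of primes dividing $\mathfrak n$, and (6.2),
$$\epsilon_n<|\tau|\ell^{E(k+5)}\le\Bigl(\frac{2\zeta(2)}{\gamma_k}\Bigr)^nN\mathfrak f_0^{-k/2}\bigl[\ell^{7E}(dR)^{-1/2}\bigr]^{k-1}\le\Bigl(\frac{2\zeta(2)}{\gamma_k}\Bigr)^nC_n'^{\,k-1}N\mathfrak f_0^{-k/2}(dR)^{-(k-1)/4}.$$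
As $\gamma_k^{-n}C_n'^{\,k}\to0$ for $k\to\infty$, $k$ is bounded; for each $k$ the numbers $N\mathfrak f_0,d,R$ are bounded. By Hermite–Minkowski, $F$ takes finitely many values. So do the set of primes dividing $\mathfrak n$ (from $R$), the conductor $\mathfrak f_0$ and the character $\varphi_0$, and hence $f$ by (4.1).

## 8. Reading the exponent of $\mathfrak p$ in the level at another cusp

Everything in Section 7 depends on $\mathfrak n$ only through its set of primes, so no refinement at the cusp $\infty$ along these lines can bound the exponents, or $h$. The remedy is to expand the forms at a cusp where the exponent is visible.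

Let $\mathfrak p^a\|\mathfrak n$, $a\ge1$, and $w=w_a=\begin{pmatrix}0&1\\\pi^a&0\end{pmatrix}\in GL_2(F_{\mathfrak p})$. Let $\Phi$ be a form of level $\mathfrak n$ with central character $\omega$ which is an eigenform for $T(\mathfrak q)$, $\mathfrak q\nmid\mathfrak n$, and for $U_{\mathfrak p'}$, $\mathfrak p'\mid\mathfrak n$, $\mathfrak p'\ne\mathfrak p$.

**Definition (the form $\Phi^*$).** Put $\Phi^*=\rho(w)\Phi$, and write $c^*(y,\Phi),c_0^*(y,\Phi)$ for $c,c_0$ of $\Phi^*$. For $\Phi\ne0$ let $i_\Phi=\min\{v_{\mathfrak p}((y)\mathfrak d):c^*(y,\Phi)\ne0\}$.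

For $\kappa=\begin{pmatrix}A&B\\C&D\end{pmatrix}\in K_0(\mathfrak p^a)$ one computes $w^{-1}\kappa w=\begin{pmatrix}D&C\pi^{-a}\\B\pi^a&A\end{pmatrix}$, so
$$\Phi^*(x\kappa)=\omega_{\mathfrak p}(A)\Phi^*(x).\tag{8.1}$$
Hence $c^*(yu)=\omega_{\mathfrak p}(u_{\mathfrak p})c^*(y)$ for $u\in\widehat{\mathcal O}_F^\times$, and $c^*(y)=0$ unless $(y)\mathfrak d$ is integral. Since $\rho(w)$ commutes with the operators away from $\mathfrak p$, (2.4) and propagation hold away from $\mathfrak p$: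
$$c^*(y\pi_{\mathfrak m})=\lambda_{\mathfrak m}c^*(y)\tag{8.2}$$
if $\mathfrak m$ is prime to $\mathfrak p$, $(y)\mathfrak d$ is a power of $\mathfrak p$, and $\pi_{\mathfrak m}$ is an idele with ideal $\mathfrak m$ and component $1$ at $\mathfrak p$. By Lemma 1, some $c^*(y,\Phi)$ is nonzero if $\Phi\ne0$; by (8.2), the minimum $i_\Phi$ is attained at *every* $y$ with $(y)=\mathfrak p^{i_\Phi}\mathfrak d^{-1}$. The absolute value $|c^*(\mathfrak m,\Phi)|$ is well defined for integral ideals $\mathfrak m$. Finally $\rho(w)$ is multiplicative, so $g=fh$ implies $g^*=f^*h^*$, and (3.3) applies to this product.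

**Example.** Over $\mathbb Q$ at level $p$, let $\Phi=E_k$, which has level one. Since $w_1=\mathrm{diag}(1,\pi)w'$ and $w'\in GL_2(\mathbb Z_p)$, we get $\Phi^*(x)=\Phi(x\,\mathrm{diag}(1,\pi))=\omega(\pi)\Phi(x\,\mathrm{diag}(\pi^{-1},1))$, so $c^*(y)=\omega(\pi)p^{k/2}c(y\pi^{-1})$. Classically $\Phi^*$ is $p^{k/2}E_k(pz)$: the unused level shows up as sparse support. This is general, by Lemma 7.

**Lemma 6.** $K_1(\mathfrak p^a)$ and $N^-(\mathfrak p^{a-1})$ generate $K_1(\mathfrak p^{a-1})$ $(a\ge1)$.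

*Proof.* Let $\Gamma$ be the group generated. If $a=1$, $\Gamma$ contains $N(\mathcal O_{\mathfrak p})$ and $N^-(\mathcal O_{\mathfrak p})$, which generate $SL_2(\mathcal O_{\mathfrak p})$, and all $\mathrm{diag}(u,1)$. Let $a\ge2$. If $D$ is a unit,
$$\begin{pmatrix}A&B\\C&D\end{pmatrix}=n_{B/D}\ \mathrm{diag}(A-BC/D,\,D)\begin{pmatrix}1&0\\C/D&1\end{pmatrix}.\tag{8.3}$$
So it suffices that $\mathrm{diag}(1,D)\in\Gamma$ for $D=1+e$, $e\in\mathfrak p^{a-1}$. Now $\begin{pmatrix}1&0\\e&1\end{pmatrix}\begin{pmatrix}1&1\\0&1\end{pmatrix}=\begin{pmatrix}1&1\\e&1+e\end{pmatrix}\in\Gamma$, and by (8.3) it equals $n_{1/D}\mathrm{diag}(D^{-1},D)\begin{pmatrix}1&0\\e/D&1\end{pmatrix}$. So $\mathrm{diag}(D^{-1},D)\in\Gamma$; multiply by $\mathrm{diag}(D,1)\in\Gamma$. $\square$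

**Lemma 7.** If $\Phi\ne0$ and $i_\Phi\ge1$, then $\Phi$ is $K_1(\mathfrak p^{a-1})$-invariant at $\mathfrak p$; in particular $\omega_{\mathfrak p}$ is trivial on $1+\mathfrak p^{a-1}$ if $a\ge2$, and on $\mathcal O_{\mathfrak p}^\times$ if $a=1$. Conversely, if $\Phi$ is $N^-(\mathfrak p^e)$-invariant, $0\le e\le a$, then $c^*(y,\Phi)\ne0$ only if $\mathfrak p^{a-e}\mid(y)\mathfrak d$.

*Proof.* Let $i_\Phi\ge1$ and $b\in\mathfrak p^{-1}$. Since $\mathrm{diag}(y,1)n_b=n_{yb}\mathrm{diag}(y,1)$, (2.3) for $\Phi^*$ shows that passing from $\Phi^*(\mathrm{diag}(y,1),z)$ to $\Phi^*(\mathrm{diag}(y,1)n_b,z)$ multiplies the $\xi$-th coefficient by $\mathbf e(\xi yb)$. If $c^*(\xi y)\ne0$, then $\mathfrak p\mid(\xi y)\mathfrak d$, so $\xi yb\in\mathfrak d_{\mathfrak p}^{-1}$ and this factor is $1$. So the form $\rho(n_b)\Phi^*-\Phi^*$ vanishes at all $\mathrm{diag}(y,1)$; it is right invariant under some open compact $K'$, so it is $0$ by (2.1). As $w^{-1}n_bw=\begin{pmatrix}1&0\\b\pi^a&1\end{pmatrix}$,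 $\Phi$ is $N^-(\mathfrak p^{a-1})$-invariant, hence $K_1(\mathfrak p^{a-1})$-invariant by Lemma 6. An element $\mathrm{diag}(1,u)\in K_1(\mathfrak p^{a-1})$ acts on $\Phi\ne0$ by $\omega_{\mathfrak p}(u)$, so $\omega_{\mathfrak p}(u)=1$.

Conversely, if $\Phi$ is $N^-(\mathfrak p^e)$-invariant, $\Phi^*$ is invariant under $n_b$, $b\in\mathfrak p^{e-a}$. So $c^*(y)\ne0$ implies $\mathbf e(yb)=1$ for all such $b$, that is, $y\mathfrak p^{e-a}\subset\mathfrak d_{\mathfrak p}^{-1}$. $\square$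

## 9. Case A: bounding the level and the second weight

**Step 2: for fixed $f$ and fixed set of primes dividing $\mathfrak n$, the level $\mathfrak n$ is bounded.** Let $\mathfrak q=(\xi_0)$, $\xi_0\gg0$, be a prime not dividing $\mathfrak n$ with $Q=N\mathfrak q\ge3$. It exists by Chebotarev and can be chosen depending only on $F$ and the set of primes. Let $\mathfrak p^a\|\mathfrak n$ and let $e$ be minimal such that $f$ is $K_1(\mathfrak p^e)$-invariant at $\mathfrak p$. Suppose $a\ge\max(e,1)+1$; then $f$ is $K_1(\mathfrak p^{a-1})$-invariant.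

If $h$ is $K_1(\mathfrak p^{a-1})$-invariant, so is $g=fh$. Conversely, if $g$ is, then $f(x,z)(h(x\kappa,z)-h(x,z))=0$ for $\kappa\in K_1(\mathfrak p^{a-1})$. Now $f(x,\cdot)\not\equiv0$ for every $x$: by (2.1) one may take $x=\mathrm{diag}(y,1)$, and $c_0(y,f)=a_0\ne0$. So $h$ is invariant. By (M), not all three forms are invariant, so neither $h$ nor $g$ is. Hence $i_h=i_g=0$ by Lemma 7, that is, $c^*(\delta^{-1},h)\ne0\ne c^*(\delta^{-1},g)$.

On the other hand, by the converse part of Lemma 7, $c^*(y,f)\ne0$ only if $\mathfrak p^{a-e}\mid(y)\mathfrak d$. In (3.3) for $g^*=f^*h^*$ with $y=\delta^{-1}$, all $\alpha$ satisfy $N\alpha<N\xi$. So if $N\xi<P^{a-e}$, all coefficients of $f^*$ with index $\alpha$ or $\xi$ vanish, and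
$$c^*(\xi\delta^{-1},g)=C_0\,c^*(\xi\delta^{-1},h),\qquad C_0=c_0^*(\delta^{-1},f).$$
Taking $\xi=1$ shows $C_0\ne0$. Suppose $Q^2<P^{a-e}$ and take $\xi=\xi_0,\xi_0^2$. The idele $\xi_0^i$ is $\pi_{\mathfrak q^i}$ (component $1$ at $\mathfrak p$) times a unit with $\mathfrak p$-component $\xi_0^i$, so by (8.1) and (8.2) $c^*(\xi_0^i\delta^{-1},\cdot)=\omega_{\mathfrak p}(\xi_0)^i\lambda_{\mathfrak q^i}c^*(\delta^{-1},\cdot)$, with $\omega$ the central character of the form in question. We get $\lambda_{\mathfrak q}(g)=\zeta\lambda_{\mathfrak q}(h)$ and $\lambda_{\mathfrak q^2}(g)=\zeta^2\lambda_{\mathfrak q^2}(h)$ with $|\zeta|=1$. Now (3.1) gives $Q^{k+l-1}=Q^{l-1}$, a contradiction. So $P^{a-e}\le Q^2$ whenever $a>\max(e,1)$, and $\mathfrak n$ is bounded.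

**Step 3: for fixed $f$ and $\mathfrak n$, the weight $l$ is bounded.** Take $\mathfrak q=(\xi_0)$ as in Step 2. In (6.1) with $\xi=\xi_0^i$ ($i=1,2$), (3.2) and $N\alpha\ge1$ give $N\beta\le(Q^{i/n}-1)^n=\theta_iQ^i$ with $\theta_i<1$. The pairs $(\alpha,\beta)$ form a finite set independent of $l$, so $\mathrm{div}((\beta))$ is bounded. Constants may depend on $f$ and $\xi_0$; the bounds for $b((\beta))$ come from Lemma 5.

If $h$ is cuspidal, so is $g$, and $|c((\xi_0))|\le2Q^{(l-1)/2}+O((\theta_1Q)^{l/2})$, $|c((\xi_0^2))|\le3Q^{l-1}+O((\theta_2Q^2)^{l/2})$. By (3.1) for $\hat g$, $Q^{l+1}\le Q^{k+l-1}\le4Q^{l-1}+3Q^{l-1}+o(Q^l)$, impossible for large $l$, as $Q^2\ge9>7$.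

If $h$ is non-cuspidal and $g$ cuspidal, $Q^{l-1}-1\le|b((\xi_0))|\le2Q^{(k+l-1)/2}+O((\theta_1Q)^l)$, impossible for large $l$.

If both are non-cuspidal, $Q^{k+l-1}-1\le|c((\xi_0))|\le Q^{l-1}+1+O((\theta_1Q)^l)$, impossible for large $l$.

So $F,f,\mathfrak n,l$ take finitely many values. A finite-dimensional space of forms contains finitely many eigenforms up to scaling: an eigenform is determined up to scaling by its eigenvalues (Lemma 1 and propagation), and commuting operators on a finite-dimensional space have finitely many systems of eigenvalues. So $h$ and $g$ take finitely many values, and Case A contributes finitely many solutions.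

## 10. Case B: two Eisenstein factors, cusp by cusp

In Case B, $f$ and $h$ satisfy (4.1), with central characters $\omega_f,\omega_h$. Since $c_0(\cdot,g)=a_0b_0$ is a nonzero constant, Lemma 2(c) shows that $\hat g$ satisfies (4.1) too, with $\omega_g=\omega_f\omega_h$. All three have $\lambda_{\mathfrak p}=1$ for $\mathfrak p\mid\mathfrak n$. Write $a,b,c$ for the coefficients of $f,h,\hat g$ and $\varphi,\varphi'$ for the characters of $f,h$.

The method of Case A stops at once at the cusp $\infty$. There (3.3) reads $(a_0+b_0)c(\mathfrak m)=a_0b(\mathfrak m)+b_0a(\mathfrak m)+\cdots$, and $a_0+b_0$ might be small by cancellation, so the left side has no useful lower bound. If $\omega_f$ is ramified at some $\mathfrak p\mid\mathfrak n$, we shall move to a cusp where the constant term of $f$ is zero. If nothing is ramified, we compare constant terms at two cusps. First the level.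

**Lemma 8.** Let $a\ge2$, let $\Phi$ be $K_1(\mathfrak p^a)$-invariant at $\mathfrak p$ with central character $\omega$, $U_{\mathfrak p}\Phi=\lambda\Phi$, $\lambda\ne0$, and $\omega_{\mathfrak p}$ trivial on $1+\mathfrak p^{a-1}$. Then $\Phi$ is $K_1(\mathfrak p^{a-1})$-invariant at $\mathfrak p$.

*Proof.* Let $\sigma=\begin{pmatrix}1&0\\c&1\end{pmatrix}$, $c\in\mathfrak p^{a-1}$, $b\in\mathcal O_{\mathfrak p}$, $b'=b(1+cb)^{-1}\equiv b\bmod\mathfrak p$. Then
$$\sigma n_bt=\begin{pmatrix}\pi&b\\c\pi&1+cb\end{pmatrix}=n_{b'}t\kappa,\qquad\kappa=\begin{pmatrix}1-b'c&0\\c\pi&1+cb\end{pmatrix}\in K_0(\mathfrak p^a),\quad\omega_{\mathfrak p}(1+cb)=1.$$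
Since $n_{b+\pi b''}t=n_btn_{b''}$, $\rho(n_bt)\Phi$ depends only on $b\bmod\mathfrak p$, so $\rho(\sigma n_bt)\Phi=\rho(n_bt)\Phi$. Summing, $\rho(\sigma)U_{\mathfrak p}\Phi=U_{\mathfrak p}\Phi$. As $\lambda\ne0$, $\Phi$ is $N^-(\mathfrak p^{a-1})$-invariant, hence $K_1(\mathfrak p^{a-1})$-invariant by Lemma 6. $\square$

Let $\mathfrak p^a\|\mathfrak n$ with $\mathfrak p\mid\mathfrak n$, and let $r,r'$ be the conductor exponents of $\omega_f,\omega_h$ at $\mathfrak p$. Then $a\ge\max(1,r,r')$. If $a\ge2$ and $a>\max(r,r')$, Lemma 8 with $\lambda=1$ applies to $f,h,g$, contrary to (M). So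
$$a=\max(1,r,r').\tag{10.1}$$

**Lemma 9.** (a) If $\omega_{f,\mathfrak p}$ is ramified, then $c_0^*(\cdot,f)=0$. (b) Let $x_j=\begin{pmatrix}1&0\\\pi^j&1\end{pmatrix}$. If $C_f(x_j)\ne0$, then $\omega_{f,\mathfrak p}$ is trivial on $1+\mathfrak p^j$ ($j\ge1$), resp. on $\mathcal O_{\mathfrak p}^\times$ ($j=0$). The same holds for $h$.

*Proof.* (a) For $u\in\mathcal O_{\mathfrak p}^\times$, $C_f(\mathrm{diag}(yu,1)w)=C_f(\mathrm{diag}(y,1)w)$ by Lemma 2(a) with $\chi_1=1$. The left side also equals $C_f(\mathrm{diag}(y,1)w\,\mathrm{diag}(1,u))=\omega_{f,\mathfrak p}(u)C_f(\mathrm{diag}(y,1)w)$. Choose $u$ with $\omega_{f,\mathfrak p}(u)\ne1$.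

(b) If $\beta\in\mathcal O_{\mathfrak p}$ and $1+\pi^j\beta$ is a unit, then $\kappa=\begin{pmatrix}1+\pi^j\beta&\beta\\0&1\end{pmatrix}\in K_1(\mathfrak p^a)$ and $x_j\kappa x_j^{-1}=\begin{pmatrix}1&\beta\\0&1+\pi^j\beta\end{pmatrix}=\mathrm{diag}(1,1+\pi^j\beta)n_\beta$. So $C_f(x_j)=C_f(x_j\kappa)=\omega_{f,\mathfrak p}(1+\pi^j\beta)C_f(x_j)$ by Lemma 2(a), as $\chi_2=\omega_f$. $\square$

**Lemma 10.** $\omega_f,\omega_h$ are not both ramified at $\mathfrak p$.

*Proof.* Suppose they are. By Lemma 9(a), $c_0^*(\cdot,f)=c_0^*(\cdot,h)=0$. Take $(y)=\mathfrak p^{i_g}\mathfrak d^{-1}$; then $c^*(y,g)\ne0$. By (3.3) for $g^*=f^*h^*$ with $\xi=1$, there are $\alpha+\beta=1$ with $(\alpha y)\mathfrak d,(\beta y)\mathfrak d$ integral. By (3.2), $P^{i_g/n}\ge2$, so $i_g\ge1$. By Lemma 7, $g$ is $K_1(\mathfrak p^{a-1})$-invariant, and this group contains $x_{a-1}$. So $C_f(x_{a-1})C_h(x_{a-1})=C_g(x_{a-1})=C_g(1)\ne0$, and Lemma 9(b) gives $r,r'\le a-1$, contradicting $a=\max(r,r')$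 from (10.1). $\square$

**Lemma 11.** Suppose $\omega_{h,\mathfrak p}$ is unramified. Then $h$ is $K_1(\mathfrak p)$-invariant at $\mathfrak p$. Put $\varpi=\omega_h(\pi)$ and $v=\rho(w_1)h$. Then
$$c_0(\cdot,v)=B:=b_0\frac{\varpi(1-P)}{P^{l/2}(\varpi-P^{1-l})},\qquad c(\mathcal O_F,v)=-\varpi P^{l/2-1},\qquad|c(\mathfrak m,v)|\le3\,\mathrm{div}(\mathfrak m)N\mathfrak m^{l-1}|c(\mathcal O_F,v)|.$$
The same holds for $f$ or $\hat g$ (with their weights, central characters and constant terms) if their central character is unramified at $\mathfrak p$.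

*Proof.* The first claim is Lemma 8, applied successively with exponents $a,a-1,\dots,2$. So $h$ and $v$ are $K_0(\mathfrak p)$-invariant at $\mathfrak p$.

**Step 1: a relation between $h$, $v$ and a form $H$ of level prime to $\mathfrak p$.** Let $w'=\begin{pmatrix}0&1\\1&0\end{pmatrix}$ and $H=v+\sum_{b\bmod\mathfrak p}\rho(n_bw')v$. The elements $1$ and $n_bw'$ represent $GL_2(\mathcal O_{\mathfrak p})/K_0(\mathfrak p)$, so $H$ is $GL_2(\mathcal O_{\mathfrak p})$-invariant. As $w'w_1=t$, $\rho(n_bw')v=\rho(n_bt)h$, and $H=v+P^{1-l/2}U_{\mathfrak p}h=v+P^{1-l/2}h$. Now apply $\rho(w_1)$. As $w_1^2=\pi$, the right side becomes $\varpi h+P^{1-l/2}v$. As $w_1=\mathrm{diag}(1,\pi)w'$ and $\mathrm{diag}(1,\pi)=\pi\,\mathrm{diag}(\pi^{-1},1)$, the left side becomes $\varpi\rho(\mathrm{diag}(\pi^{-1},1))H$. Inserting $v=H-P^{1-l/2}h$,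
$$(\varpi-P^{2-l})h=\varpi\,\rho(\mathrm{diag}(\pi^{-1},1))H-P^{1-l/2}H.\tag{10.2}$$
On coefficients $\rho(\mathrm{diag}(\pi^{-1},1))$ acts as $c(y)\mapsto P^{l/2}c(y\pi^{-1})$, and likewise on $c_0$.

**Step 2: the constant term.** By Lemma 2(a) with $\chi_1=1$, $c_0(y,v)=C_h(w_1)=:B$ for all $y$, so $c_0(\cdot,H)=B+P^{1-l/2}b_0$. By (10.2), $(\varpi-P^{2-l})b_0=(\varpi P^{l/2}-P^{1-l/2})(B+P^{1-l/2}b_0)$, where $\varpi P^{l/2}-P^{1-l/2}=P^{l/2}(\varpi-P^{1-l})\ne0$. Therefore
$$B=b_0\,\frac{\varpi-P^{2-l}-P(\varpi-P^{1-l})}{P^{l/2}(\varpi-P^{1-l})}=b_0\frac{\varpi(1-P)}{P^{l/2}(\varpi-P^{1-l})}.$$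

**Step 3: the coefficients.** Put $\eta_i=c(\mathfrak p^i,H)$, $\eta_{-1}=0$. Since $c(\mathfrak p^i,h)=1$, (10.2) gives $\varpi-P^{2-l}=\varpi P^{l/2}\eta_{i-1}-P^{1-l/2}\eta_i$. So $\eta_0=-(\varpi-P^{2-l})P^{l/2-1}$ and $\eta_i=\varpi P^{l-1}\eta_{i-1}+\eta_0$. Hence $c(\mathcal O_F,v)=\eta_0-P^{1-l/2}=-\varpi P^{l/2-1}$. Also $|\eta_0|\le2P^{l/2-1}$, so
$$|c(\mathfrak p^i,v)|\le2(i+1)P^{i(l-1)}P^{l/2-1}+P^{1-l/2}\le3(i+1)P^{i(l-1)}P^{l/2-1}.$$
Finally $c(\mathfrak p^i\mathfrak m',v)=\lambda_{\mathfrak m'}(h)c(\mathfrak p^i,v)$ for $\mathfrak p\nmid\mathfrak m'$, by propagation away from $\mathfrak p$; use Lemma 5. For $f$ and $\hat g$ the proof is the same. $\square$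

## 11. Case B1: a ramified prime of the level

Suppose $\omega_f$ or $\omega_h$ is ramified at some $\mathfrak p\mid\mathfrak n$. By Lemma 10 and symmetry let $\omega_f$ be ramified and $\omega_h$ unramified at $\mathfrak p$. By (10.1), $\omega_f$ and $\omega_g=\omega_f\omega_h$ have conductor exponent exactly $a=r$ at $\mathfrak p$. By Lemma 7, $i_f=i_g=0$. At the cusp belonging to $w=w_a$ the constant term of $f$ vanishes (Lemma 9(a)) and that of $h$ does not (Lemma 11), so the situation resembles Case A with the roles of $f$ and $h$ exchanged.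

**Step 1: the coefficients of $f^*$ are bounded like those of an eigenform.** We claim
$$\hat a(\mathfrak m):=|c^*(\mathfrak m,f)/c^*(\mathcal O_F,f)|\le\mathrm{div}(\mathfrak m)N\mathfrak m^{k-1}\le N\mathfrak m^k.\tag{11.1}$$
Away from $\mathfrak p$ this is (8.2) with Lemma 5. At $\mathfrak p$ we need $f^*$ to be an eigenform of $\tilde U=P^{k/2-1}\sum_b\rho(n_bt)$. Let $X$ be the space of forms of weight $k$ and level $\mathfrak n$ with central character $\omega_f$ and the eigenvalues of $f$ for all $T(\mathfrak q)$, $\mathfrak q\nmid\mathfrak n$, and $U_{\mathfrak p'}$, $\mathfrak p'\ne\mathfrak p$. By Lemma 7, since $\omega_{f,\mathfrak p}$ has exponent $a$, $i_\Phi=0$ for every $0\ne\Phi\in X$. So $\Phi\mapsto c^*(\delta^{-1},\Phi)$ is injective on $X$, and $X=\mathbb Cf$.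

The operator $\tilde U$ preserves the condition $G(x\kappa)=\omega_{f,\mathfrak p}(A)G(x)$ for all $\kappa=\begin{pmatrix}A&B\\C&D\end{pmatrix}\in K_0(\mathfrak p^a)$, which $f^*$ satisfies by (8.1). Indeed, with $b'=(B+Ab)/(D+Cb)$,
$$\kappa n_bt=\begin{pmatrix}A\pi&Ab+B\\C\pi&D+Cb\end{pmatrix}=n_{b'}t\kappa',\qquad\kappa'=\begin{pmatrix}A-b'C&0\\C\pi&D+Cb\end{pmatrix}\in K_0(\mathfrak p^a).$$
The map $b\mapsto b'$ permutes $\mathcal O_{\mathfrak p}/\mathfrak p$, $G$ is $N(\mathcal O_{\mathfrak p})$-invariant so that $G(xn_bt)$ depends only on $b\bmod\mathfrak p$, and $\omega_{f,\mathfrak p}(A-b'C)=\omega_{f,\mathfrak p}(A)$ because $C\in\mathfrak p^a$. The matrix $w\kappa w^{-1}$ is in $K_0(\mathfrak p^a)$ with upper left entry $D$, so $\Phi'=\rho(w)^{-1}\tilde Uf^*$ satisfies $\Phi'(x\kappa)=\omega_{f,\mathfrak p}(D)\Phi'(x)$. Since $\tilde U$ and $\rho(w)$ commute with the operators away from $\mathfrak p$, $\Phi'\in X$. So $\tilde Uf^*=\lambda^*f^*$ for some $\lambda^*$,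 and as in (2.4), $c^*(y\pi,f)=\lambda^*c^*(y,f)$ for $(y)\mathfrak d$ integral. Lemma 2(b), applied to $C(x)=C_f(xw)$, gives $|\lambda^*|\le P^{k-1}$. This proves (11.1).

**Step 2: the coefficients of $h^*$ are small compared with its constant term.** Let $\varpi,v,B$ be as in Lemma 11. As $w_a=\mathrm{diag}(1,\pi^{a-1})w_1$, $h^*(x)=v(x\,\mathrm{diag}(1,\pi^{a-1}))=\varpi^{a-1}v(x\,\mathrm{diag}(\pi^{1-a},1))$. So
$$c^*(y,h)=\varpi^{a-1}P^{(a-1)l/2}c(y\pi^{1-a},v),\qquad c_0^*(y,h)=\varpi^{a-1}P^{(a-1)l/2}B=:c_0^*(h)\ne0,$$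
the latter a constant. Thus $c^*(\cdot,h)$ is supported on multiples of $\mathfrak p^{a-1}$, and by Lemma 11
$$\Bigl|\frac{c^*(\mathfrak m,h)}{c_0^*(h)}\Bigr|\le3|t^*|N\mathfrak m^l,\qquad|t^*|=\Bigl|\frac{c(\mathcal O_F,v)}B\Bigr|=\Bigl|\frac{\varpi P^{l-1}-1}{(P-1)b_0}\Bigr|=\frac1{(P-1)|b_0'|},\tag{11.2}$$
where $b_0'=2^{-n}L(1-l,\varphi'_S)$ with $S=\{\mathfrak p'\mid\mathfrak n\}\setminus\{\mathfrak p\}$. The last equality holds since by Lemma 3 $b_0=b_0'(1-\varpi P^{l-1})$: the $L$-value for $b_0$ has one more Euler factor removed, the one at $\mathfrak p$.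

**Step 3: $F$, $h$ and the set of primes dividing $\mathfrak n$ take finitely many values.** In (3.3) for $g^*=f^*h^*$, $y=\delta^{-1}$, we have $c_0^*(\cdot,f)=0$. Taking $\xi=1$ gives $c^*(\delta^{-1},g)=c_0^*(h)c^*(\delta^{-1},f)$. Take $\xi=\ell$, the prime of Section 6, and divide by this number. By (8.2), (11.1) and (11.2), $|\lambda_{(\ell)}(g)|\le|\lambda_{(\ell)}(f)|+\sum\hat a((\alpha))\cdot3|t^*|N\beta^l$. With at most $\ell^n$ terms and Lemma 2(a),
$$2^{-n}\ell^{n(k+l-1)}\le2^n\ell^{n(k-1)}+3|t^*|\ell^{n(1+k+l)},\qquad1\le4^n\ell^{-nl}+3\cdot2^n|t^*|\ell^{2n}.$$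
With $\ell\ge8$ and $l\ge2$ the first term is $\le\frac1{16}$. So $(P-1)|b_0'|=1/|t^*|\le2^{n+2}\ell^{2n}\le C_n''(1+\log(Rd))^{2n}$ by (6.2). By (5.3), where the product runs over the primes dividing $\mathfrak n$ other than $\mathfrak p$, and by $P-1\ge\frac12\sqrt P$,
$$(P-1)|b_0'|\ge\tfrac12\Bigl(\frac{\gamma_l}{2\zeta(2)}\Bigr)^nd^{l-1/2}N\mathfrak f_0'^{\,l/2}R^{1/2},$$
with $\mathfrak f_0'$ the conductor of the primitive character attached to $\varphi'$. As $\gamma_l>0$ and $\gamma_l\to\infty$, the numbers $l,d,N\mathfrak f_0',R$ are bounded. So $F$, the set of primes dividing $\mathfrak n$, and $h$ take finitely many values.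

**Step 4: for fixed $h$, $\mathfrak n$ and $k$ are bounded.** Fix a prime $\mathfrak q=(\xi_0)\nmid\mathfrak n$, $\xi_0\gg0$, $Q=N\mathfrak q$, depending only on $F$ and the set of primes. Let $\mathfrak p'\mid\mathfrak n$ with exponent $a'$. If $\omega_f$ is unramified at $\mathfrak p'$, then $a'=\max(1,r')$, with $r'$ the conductor exponent of $\omega_h$ at $\mathfrak p'$, is bounded. Otherwise $\omega_h$ is unramified there by Lemma 10, and the analysis above applies at $\mathfrak p'$: the coefficients $c^*(\cdot,h)$ formed at $\mathfrak p'$ are supported on multiples of $\mathfrak p'^{a'-1}$. If $N\mathfrak p'^{a'-1}>Q^2$, all terms of the sum in (3.3) vanish for $\xi=1,\xi_0,\xi_0^2$, so $c^*(\xi\delta^{-1},g)=c_0^*(h)c^*(\xi\delta^{-1},f)$. As in Step 2 of Section 9, $\lambda_{\mathfrak q^i}(g)=\zeta^i\lambda_{\mathfrak q^i}(f)$ for $i=1,2$ with $|\zeta|=1$, and (3.1) gives $Q^{k+l-1}=Q^{k-1}$, a contradiction. So $\mathfrak n$ is bounded.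

Finally, at $\mathfrak p$, take $\xi=\xi_0$. In the sum $N\alpha\le(Q^{1/n}-1)^n$ by (3.2), so (11.1) gives
$$Q^{k+l-1}-1\le Q^{k-1}+1+O\bigl((Q^{1/n}-1)^{nk}\bigr)$$
with implied constant independent of $k$ (it depends on $h,\mathfrak p,a,\xi_0$). Since $l\ge2$ and $(Q^{1/n}-1)^n<Q$, $k$ is bounded. With $k$ and $\mathfrak n$ bounded, $\omega_f$ and hence $f$ take finitely many values. Case B1 contributes finitely many solutions.

## 12. Case B2: no ramification at the primes of the level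

Now $\omega_f,\omega_h$ are unramified at all $\mathfrak p\mid\mathfrak n$.

**Step 1: $\mathfrak n=\mathcal O_F$.** Suppose $\mathfrak p\mid\mathfrak n$. Then $a=1$ by (10.1), $\omega_g$ is unramified at $\mathfrak p$, and Lemma 11 applies to $f,h,\hat g$. Constant terms are multiplicative at $1$ and at $w_1$: $C_f(1)C_h(1)=C_g(1)\ne0$ and $C_f(w_1)C_h(w_1)=C_g(w_1)$. With $x=\omega_f(\pi)$, $y=\omega_h(\pi)$, dividing gives
$$\frac{x(1-P)}{P^{k/2}(x-P^{1-k})}\cdot\frac{y(1-P)}{P^{l/2}(y-P^{1-l})}=\frac{xy(1-P)}{P^{(k+l)/2}(xy-P^{1-k-l})}.$$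
That is, $(1-P)(xy-P^{1-k-l})=(x-P^{1-k})(y-P^{1-l})$, which expands to $Pxy+P^{1-k-l}=xP^{1-l}+yP^{1-k}$. Hence $P\le2P^{-1}+P^{-3}$, impossible for $P\ge2$.

So $\mathfrak n=\mathcal O_F$, and $\varphi,\varphi'$ are narrow class characters. Let $\sigma=a_0+b_0$ and let $\hat c_0$ be the constant term of $\hat g$. Then $g=\sigma\hat g$ and $a_0b_0=\sigma\hat c_0$. For an integral ideal $\mathfrak m$ take $(y)=\mathfrak m\mathfrak d^{-1}$ and $\xi=1$ in (3.3):
$$a_0(c(\mathfrak m)-b(\mathfrak m))+b_0(c(\mathfrak m)-a(\mathfrak m))=\Sigma_{\mathfrak m},\qquad\Sigma_{\mathfrak m}=0\text{ if }N\mathfrak m<2^n,\quad\Sigma_{(2)}=1.\tag{12.1}$$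
By Lemma 3 and (5.2),
$$d^{k-1/2}\gamma_k^n\zeta(k)^{-n}\le|a_0|\le d^{k-1/2}\gamma_k^n\zeta(k)^n,\tag{12.2}$$
similarly for $b_0$ (weight $l$) and $\hat c_0$ (weight $k+l$). Put $Z=\zeta(2)^n$.

**Step 2: if $k\ne l$, then $k,l,d$ are bounded.** Say $k<l$. If $|b_0|\ge2|a_0|$, then $|a_0+b_0|\ge\frac12|b_0|$ and $|\hat c_0|=|a_0b_0|/|a_0+b_0|\le2|a_0|$. So
$$|b_0/a_0|<2\quad\text{or}\quad|\hat c_0/a_0|\le2,\tag{12.3}$$
hence $d^{l-k}(\gamma_l/\gamma_k)^n<2Z^2$ or $d^l(\gamma_{k+l}/\gamma_k)^n\le2Z^2$. Let $c=\prod_{i=2}^6\frac i{2\pi}$. Since $\gamma_m/\gamma_k=\prod_{i=k}^{m-1}\frac i{2\pi}$ and the factors with $i\ge7$ exceed $1$, this ratio is $\ge c$ for all $m>k\ge2$, and $\ge c\cdot\frac{m-1}{2\pi}$ if moreover $m\ge8$. With $m=l$ or $m=k+l$: as $d\ge1$, $m$ is bounded, so in either case $k,l$ are bounded, and then $d$ is bounded.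

**Step 3: if $k=l$, then $k$ and $d$ are bounded.** Sizes of constant terms alone no longer help: $a_0$ and $b_0$ are comparable, and they could nearly cancel. In fact by (12.2)
$$|\sigma|=|a_0b_0/\hat c_0|\le(\zeta(2)^2\zeta(4))^nd^{-1/2}\bigl(\Gamma(k)^2/\Gamma(2k)\bigr)^n,\tag{12.4}$$
so they must. The idea is that then $f$ and $h$ nearly coincide, and the coefficient at $(2)$, where the sum is exactly $1$, becomes impossible. Substituting $a_0=\sigma-b_0$, (12.1) reads $\sigma(c(\mathfrak m)-b(\mathfrak m))+b_0(b(\mathfrak m)-a(\mathfrak m))=\Sigma_{\mathfrak m}$. For $\mathfrak m=(2)$,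
$$1\le|\sigma|\,|c((2))-b((2))|+|b_0|\,|b((2))-a((2))|.\tag{12.5}$$

We first bound the second term. If $(2)$ is prime, $\varphi((2))=\varphi'((2))=1$ because $2\gg0$, so $a((2))=b((2))$ and the term is $0$. If $(2)$ is not prime, each prime $\mathfrak q\mid2$ has $N\mathfrak q=2^{f_{\mathfrak q}}\le2^{n-1}$. So $\Sigma_{\mathfrak q}=0$, and
$$|\varphi'(\mathfrak q)-\varphi(\mathfrak q)|N\mathfrak q^{k-1}=|\sigma/b_0||c(\mathfrak q)-b(\mathfrak q)|\le2|\sigma/b_0|N\mathfrak q^{2k-1},$$
that is, $|\varphi'(\mathfrak q)-\varphi(\mathfrak q)|\le2|\sigma/b_0|N\mathfrak q^k$. Write $(2)=\prod\mathfrak q^{e_{\mathfrak q}}$. For $\mathfrak e\mid2$, telescoping values of absolute value $1$ gives $|\varphi'(\mathfrak e)-\varphi(\mathfrak e)|\le\sum_{\mathfrak q}e_{\mathfrak q}|\varphi'(\mathfrak q)-\varphi(\mathfrak q)|$. Hence by (4.1)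
$$|b_0||b((2))-a((2))|\le|\sigma|\Bigl(\sum_{\mathfrak q\mid2}2e_{\mathfrak q}N\mathfrak q^k\Bigr)\sum_{\mathfrak e\mid2}N\mathfrak e^{k-1}.$$
Let $s$ be the number of distinct primes above $2$. Since $\sum_{i=0}^ex^i\le2x^e$ for $x\ge2$, $\sum_{\mathfrak e\mid2}N\mathfrak e^{k-1}=\prod_{\mathfrak q}\sum_{i=0}^{e_{\mathfrak q}}N\mathfrak q^{i(k-1)}\le2^{n(k-1)}2^s$. From $\sum e_{\mathfrak q'}f_{\mathfrak q'}=n$ we get $s\le n-f_{\mathfrak q}+1$ for each $\mathfrak q\mid2$, so, as $f_{\mathfrak q}\le n-1$,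
$$N\mathfrak q^k\sum_{\mathfrak e\mid2}N\mathfrak e^{k-1}\le2^{nk+f_{\mathfrak q}(k-1)+1}\le2^{n(2k-1)+1}.$$
With $\sum e_{\mathfrak q}\le n$ the second term of (12.5) is at most $4n|\sigma|2^{n(2k-1)}$.

For the first term, $|c((2))|\le2^{n(2k-1)}\prod_{\mathfrak q\mid2}(1-N\mathfrak q^{-(2k-1)})^{-1}\le(8/7)^n2^{n(2k-1)}$, since $2k-1\ge3$, and $|b((2))|\le2^{n(k-1)}2^s\le2^{nk}\le2^{n(2k-1)}$. So by (12.4) and (12.5)
$$1\le(4n+2)\Bigl(\tfrac87\,\zeta(2)^2\zeta(4)\,d^{-1/(2n)}\,r_k\Bigr)^n,\qquad r_k:=2^{2k-1}\Gamma(k)^2/\Gamma(2k).\tag{12.6}$$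
Here $r_{k+1}/r_k=\frac{4k^2}{2k(2k+1)}=\frac{2k}{2k+1}$. The product of these ratios diverges to $0$, so $r_k$ decreases to $0$. Hence $k$ is bounded, and then $d$ is bounded.

In both subcases $F$ (by Hermite–Minkowski) and the weights take finitely many values and $\mathfrak n=\mathcal O_F$. So there are finitely many triples. Together with Sections 7, 9 and 11 this proves Theorem 1. $\blacksquare$

## 13. Cuspidal products and full level in unbounded degree

We prove Theorem 2. Here the integrality argument of Section 1 returns, with three additional inputs.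

(O) (Odlyzko; see his survey, Sém. Théor. Nombres Bordeaux 2 (1990), 119–141.) For totally real $F$, $d_F^{1/n}\ge60.8+o(1)$ as $n\to\infty$, unconditionally. So $d_F\ge50^n$ for $n\ge n_1$.

(I) Eigenvalues of all $T(\mathfrak m)$ on cusp forms of parallel weight $k\ge2$ and level $K_1(\mathfrak n)$ are algebraic integers (Shimura, Duke Math. J. 45 (1978); Hida, Ann. of Math. 128 (1988)). For non-cuspidal eigenforms this follows from Lemma 2(a),(b).

(K) (Siegel, Klingen, Shintani.) For a primitive finite order ray class character $\varphi$ with $\varphi_v=\mathrm{sgn}^k$ for all $v\mid\infty$, and $s\in\mathrm{Gal}(\overline{\mathbb Q}/\mathbb Q)$: $s(L(1-k,\varphi))=L(1-k,s\circ\varphi)$. It then also holds for imprimitive $\varphi$.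

By Theorem 1 it suffices to show that for all large $n$ there are no solutions of the two stated kinds. If $g$ is cuspidal, then $c_0(\cdot,g)=0$, so $a_0b_0=0$ and we are in Case A. If $\mathfrak n=\mathcal O_F$, we are in Case A or Case B2. So we exclude Cases A and B2 for large $n$.

**Step 1: no Case A for $n\ge n_1$.** In (6.1) with $\xi=2$ the only pair is $\alpha=\beta=1$, so $c((2))=b((2))+\tau$. By (I), $\tau=1/a_0$ is a nonzero algebraic integer. By (K), Lemma 3 and (5.2), every conjugate satisfies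
$$|s(a_0)|\ge\bigl(\gamma_k\,d^{(k-1/2)/n}/\zeta(2)\bigr)^n\ge\bigl(\gamma_k50^{k-1/2}/\zeta(2)\bigr)^n>1.$$
Here the removed Euler factors are $\ge N\mathfrak p^{k-1}-1\ge1$. For $k=2$ the base is $\frac{50^{3/2}}{4\pi^2\zeta(2)}>5$, and $k\mapsto k+1$ multiplies it by $50k/2\pi>1$. So all conjugates of $\tau$ have absolute value $<1$, contradicting $|\mathrm{Norm}(\tau)|\ge1$.

**Step 2: no Case B2 with $k<l$ for $n\ge n_1$.** By (12.2), $|b_0/a_0|\ge\bigl(\zeta(2)^{-2}\prod_{i=k}^{l-1}\frac{50i}{2\pi}\bigr)^n>2$ and $|\hat c_0/a_0|\ge\bigl(\zeta(2)^{-2}\prod_{i=k}^{k+l-1}\frac{50i}{2\pi}\bigr)^n>2$, since each factor is at least $\frac{100}{2\pi}>15$ and $\zeta(2)^2<2.71$. This contradicts (12.3).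

**Step 3: no Case B2 with $k=l$ for large $n$.** We have $r_k\le r_2=\frac43$, $\zeta(2)^2\zeta(4)<2.93$ and $d^{1/(2n)}\ge\sqrt{50}>7.07$. The base in (12.6) is at most $\frac87\cdot\frac{2.93}{7.07}\cdot\frac43<0.64$. So (12.6) gives $1\le(4n+2)\,0.64^n$, false for large $n$.

Hence for $n$ larger than an absolute constant there are no solutions of the two types, and Theorem 1 gives finiteness for each of the remaining degrees. $\blacksquare$

**Remark 1.** With (I) and (K) available, Step 1 of Section 7 has a shorter proof. The bound (5.3) holds for every conjugate of $a_0$, since $s\circ\varphi$ has the same conductor and the same zeros. So $|\mathrm{Norm}(\tau)|\ge1$ forces the right side of (5.3), with $S$ the set of primes dividing $\mathfrak n$, to be at most $1$, which bounds $k,d,N\mathfrak f_0,R$. This does not replace Steps 2 and 3 of Section 9 or the treatment of Case B.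

**Remark 2.** For unbounded degree, the only solutions not covered by Theorem 2 are those of Case B1. For each fixed degree Case B1 is finite by Theorem 1; finiteness of Case B1 over all degrees at once is not claimed.
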